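\title{Graphs of separation dimension four and arbitrarily large chromatic number}

\begin{abstract}
The separation dimension $\pi(G)$ of a graph $G$ is the least number of linear orders of its vertices such that for any two disjoint edges some order places one edge entirely before the other. Basavaraju, Chandran, Mathew and Rajendraprasad asked whether $\pi(G)\ge\log_2\chi(G)-c$ for an absolute constant $c$. We show that the answer is no: there are graphs with $\pi(G)\le 4$ and arbitrarily large chromatic number, even with arbitrarily large girth. The number four is optimal, since $\pi(G)\le 3$ forces $\chi(G)\le 32$, and every pair of values $\chi(G)=m\ge2$, $\pi(G)=k\ge4$ occurs.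
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite, nonempty and loopless; an edge is a two-element set of vertices. Logarithms are to base $2$. We regard a permutation $\sigma$ of $V(G)$ as a linear order of $V(G)$. For disjoint sets $A,B\subseteq V(G)$ we write $A\prec_\sigma B$ if every element of $A$ precedes every element of $B$ in $\sigma$, and we say that $\sigma$ \emph{separates} $A$ and $B$ if $A\prec_\sigma B$ or $B\prec_\sigma A$. A family $\mathcal F$ of permutations of $V(G)$ is \emph{pairwise suitable} for $G$ if every two disjoint edges of $G$ are separated by some member of $\mathcal F$. The \emph{separation dimension} $\pi(G)$ is the cardinality of a smallest pairwise suitable family.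

The name comes from a geometric reading. Given orders $\sigma_1,\dots,\sigma_k$, place each vertex at the point of $\mathbb R^k$ whose $j$th coordinate is its position in $\sigma_j$. An edge $xy$ spans the axis-parallel box with opposite corners $x$ and $y$, and $\sigma_j$ separates two edges exactly when the projections of their boxes to the $j$th axis are disjoint intervals. Conversely, a placement of the vertices in $\mathbb R^k$ gives $k$ orders by sorting along each axis and breaking ties arbitrarily. So $\pi(G)$ is the least $k$ for which the vertices can be placed in $\mathbb R^k$ so that any two disjoint edges are separated by a hyperplane normal to one of the axes, that is, so that disjoint edges span disjoint boxes.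

A star and a triangle have no two disjoint edges, so their separation dimension is $0$. An order of four vertices separates a single pair of disjoint two-element sets, namely the first two vertices and the last two, so for a graph on four vertices $\pi$ is the number of perfect matchings: $\pi(C_4)=2$ and $\pi(K_4)=3$. Large cliques force a large separation dimension. Writing $\omega(G)$ for the clique number, it is known that
\begin{equation}\label{eq:clique}
\pi(G)\ge\log\lfloor\omega(G)/2\rfloor ;
\end{equation}
a short proof is included in Section~\ref{sec:basic}. Since the chromatic number satisfies $\chi(G)\ge\omega(G)$, one may ask whether $\omega$ can be replaced by $\chi$ in this bound. Basavaraju, Chandran, Mathew and Rajendraprasad~\cite{BCMR} posed the following problem.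

\begin{quote}
\emph{Is there an absolute constant $c$ such that $\pi(G)\ge\log\chi(G)-c$ for every graph $G$?}
\end{quote}

Two observations suggest a positive answer. First, $\lfloor\omega/2\rfloor\ge\omega/3$ for $\omega\ge2$, so by \eqref{eq:clique} the inequality holds with $c=\log3$ for all graphs with $\chi(G)=\omega(G)$. Second, a positive answer would bound $\chi$ on the graphs with $\pi(G)\le k$ by $2^{k+c}$, and for small $k$ a bound does exist. If $\pi(G)\le2$, place the vertices in the plane as above and move them slightly so that no three are collinear. Drawing the edges as segments gives a drawing without crossings, because each segment lies in its box. Thus $G$ is planar, and $\chi(G)\le6$ because every planar graph has a vertex of degree at most $5$. In dimension $3$ planarity is not available, yet $\chi$ is still bounded (Theorem~\ref{thm:three} below). One would guess that each further order permits only boundedly many more colors. This fails already at the fourth order.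

\begin{theorem}\label{thm:four}
For every $m\ge2$ there is a finite graph $G$ with $\pi(G)\le4$ and $\chi(G)\ge m$.
\end{theorem}

Given $c$, take $m>2^{4+c}$; the graph of Theorem~\ref{thm:four} has $\pi(G)\le4<\log\chi(G)-c$. So no constant $c$ works, and the answer to the problem is negative. The number $4$ cannot be lowered.

\begin{theorem}\label{thm:three}
If $\pi(G)\le3$, then $\chi(G)\le32$. Hence $\sup\{\chi(G):\pi(G)\le k\}$ is finite if and only if $k\le3$.
\end{theorem}

Boundedness of $\chi$ for separation dimension $3$ was proved by Scott and Wood~\cite{SW}; the proof in Section~\ref{sec:three} is short and self-contained. The examples in Theorem~\ref{thm:four} can be taken to be locally forests. Recall that the \emph{girth} of a graph is the length of a shortest cycle, and is infinite for a forest.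

\begin{theorem}\label{thm:girth}
For every $m\ge2$ and every $g$ there is a graph $G$ with $\pi(G)\le4$, $\chi(G)=m$ and girth larger than $g$. If $m\ge33$, then $\pi(G)=4$.
\end{theorem}

In particular, a function $f$ with $\pi(G)\ge f(\chi(G))$ for all $G$ has $f(m)\le4$ for all $m\ge2$: no unbounded function of $\chi$ is a lower bound for $\pi$. From dimension four on, the two parameters are independent.

\begin{theorem}\label{thm:indep}
For all integers $m\ge2$ and $k\ge4$ there is a graph $G$ with $\chi(G)=m$ and $\pi(G)=k$.
\end{theorem}

The graphs of Theorem~\ref{thm:four} are built by iterating a step that raises the chromatic number by one and keeps four orders pairwise suitable. Section~\ref{sec:example} carries out the first step by hand, and Section~\ref{sec:four} gives the general step. Theorems~\ref{thm:three}, \ref{thm:girth} and~\ref{thm:indep} are proved in Sections~\ref{sec:three}, \ref{sec:girth} and~\ref{sec:indep}.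

\section{Elementary properties and the halving argument}\label{sec:basic}

Three facts follow directly from the definition and are used throughout.
\begin{enumerate}
\item[(P1)] \emph{Padding.} $\pi(G)\le k$ if and only if some sequence of $k$ orders, repetitions allowed, is pairwise suitable for $G$. Indeed, adding orders to a pairwise suitable family, or removing repetitions, keeps it pairwise suitable.
\item[(P2)] \emph{Monotonicity.} If $H$ is a subgraph of $G$, then $\pi(H)\le\pi(G)$: restrict the orders to $V(H)$.
\item[(P3)] \emph{Reversal.} An order and its reverse separate the same pairs of sets.
\end{enumerate}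

The next lemma is needed for Theorem~\ref{thm:indep}. It also gives \eqref{eq:clique}: a clique on $\omega\ge2$ vertices contains $K_{N,N}$ with $N=\lfloor\omega/2\rfloor$, and (P2) applies.

\begin{lemma}\label{lem:halving}
$\pi(K_{N,N})\ge\log N$ for every $N\ge1$.
\end{lemma}

\begin{proof}
Let $A$ and $B$ be the two sides, and let $\sigma_1,\dots,\sigma_k$ be orders of $A\cup B$ with $2^k<N$. We show that they are not pairwise suitable. Put $A_0=A$ and $B_0=B$. For $j=1,\dots,k$ we find $A_j\subseteq A_{j-1}$ and $B_j\subseteq B_{j-1}$ with $|A_j|\ge|A_{j-1}|/2$ and $|B_j|\ge|B_{j-1}|/2$ such that $\sigma_j$ separates $A_j$ and $B_j$. Restrict $\sigma_j$ to $A_{j-1}\cup B_{j-1}$ and take the shortest initial segment that contains at least half of $A_{j-1}$ or at least half of $B_{j-1}$. Suppose that its last element lies in $A_{j-1}$; otherwise exchange the roles of the two sides. Removing the last element leaves a segment with the same elements of $B_{j-1}$, and by minimality these are fewer than half of $B_{j-1}$. So the segment contains at least half of $A_{j-1}$ and misses more than half of $B_{j-1}$. Let $A_j$ be the set of elements of $A_{j-1}$ in the segment and $B_j$ the set of elements of $B_{j-1}$ outside it.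

The sets $A_k$ and $B_k$ have at least $N/2^k>1$ elements each, and every $\sigma_j$ separates them. Take distinct $a,a'\in A_k$ and distinct $b,b'\in B_k$. If $\{a,b\}\prec_{\sigma_j}\{a',b'\}$, then $a$ precedes $b'$ and $b$ precedes $a'$ in $\sigma_j$, which contradicts both $B_k\prec_{\sigma_j} A_k$ and $A_k\prec_{\sigma_j} B_k$. The relation $\{a',b'\}\prec_{\sigma_j}\{a,b\}$ is excluded by exchanging primed and unprimed letters. Thus no $\sigma_j$ separates the disjoint edges $ab$ and $a'b'$.
\end{proof}

\section{From an edge to a 9-cycle}\label{sec:example}

By \eqref{eq:clique}, graphs with $\pi(G)\le4$ have bounded clique number, so their chromatic number has to be raised without cliques. One way to force an extra color is the following. Let $\chi(G)\ge m$. Take an independent set $I$ and a family of subsets $S\subseteq I$ of size $|V(G)|$ such that every $m$-coloring of $I$ makes some $S$ monochromatic. For each $S$ add a new copy of $G$ and join it to $S$ by a perfect matching. In a proper $m$-coloring of the new graph, the copy attached to a monochromatic $S$ would have to avoid one color, which is impossible.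

Let $G$ be a single edge $ab$ and $m=2$. Take $I=\{u_1,u_2,u_3\}$ with $S_1=\{u_1,u_2\}$, $S_2=\{u_1,u_3\}$, $S_3=\{u_2,u_3\}$. For $i=1,2,3$ add an \emph{inner} edge $a_ib_i$, and add \emph{matching} edges joining $a_i$ to the vertex of $S_i$ with the smaller index and $b_i$ to the other one. The result is the cycle $u_1a_1b_1u_2a_3b_3u_3b_2a_2u_1$ of length $9$, which has chromatic number $3$.

Arrange the vertices in an array as in Figure~\ref{fig:array}: row $0$ is $I$, row $i$ is the $i$th copy of $G$, and each vertex of a copy sits in the column of its neighbor in $I$. Inner edges lie in rows and matching edges lie in columns. We read the array twice by columns and twice by rows. Row $0$ always comes first, within each column or within the whole order, and the remaining rows are taken downward in $\tau_1,\tau_3$ and upward in $\tau_2,\tau_4$: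
\[
\begin{array}{ll}
\tau_1:& u_1\,a_1\,a_2\mid u_2\,b_1\,a_3\mid u_3\,b_2\,b_3,\\
\tau_2:& u_1\,a_2\,a_1\mid u_2\,a_3\,b_1\mid u_3\,b_3\,b_2,\\
\tau_3:& u_1\,u_2\,u_3\mid a_1\,b_1\mid a_2\,b_2\mid a_3\,b_3,\\
\tau_4:& u_1\,u_2\,u_3\mid a_3\,b_3\mid a_2\,b_2\mid a_1\,b_1.
\end{array}
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1pt,minimum size=6mm}]
\node (u1) at (0,0) {$u_1$};
\node (u2) at (2.5,0) {$u_2$};
\node (u3) at (5,0) {$u_3$};
\node (a1) at (0,-1) {$a_1$};
\node (b1) at (2.5,-1) {$b_1$};
\node (a2) at (0,-2) {$a_2$};
\node (b2) at (5,-2) {$b_2$};
\node (a3) at (2.5,-3) {$a_3$};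
\node (b3) at (5,-3) {$b_3$};
\draw[very thick] (a1)--(b1) (a2)--(b2) (a3)--(b3);
\draw (u1)--(a1) (u2)--(b1) (u3)--(b2);
\draw (u1) to[bend right=60] (a2);
\draw (u2) to[bend left=45] (a3);
\draw (u3) to[bend left=45] (b3);
\node[draw=none,rectangle] at (-2,0) {row $0$};
\node[draw=none,rectangle] at (-2,-1) {row $1$};
\node[draw=none,rectangle] at (-2,-2) {row $2$};
\node[draw=none,rectangle] at (-2,-3) {row $3$};
\end{tikzpicture}
\caption{A 9-cycle obtained from three copies $a_ib_i$ of an edge (thick), each matched to a pair of vertices of the independent set $\{u_1,u_2,u_3\}$. Every copy occupies a row, and every matching edge (thin) joins the top vertex of a column to another vertex of the same column.}\label{fig:array}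
\end{figure}

These orders are pairwise suitable. Two inner edges lie in different rows, so $\tau_3$ separates them. Two disjoint matching edges lie in different columns, so $\tau_1$ separates them. A matching edge between rows $0$ and $i$ precedes an inner edge in row $j\ne i$ in $\tau_3$ if $i<j$, and in $\tau_4$ if $i>j$. Both row readings are needed: only $\tau_3$ separates $u_2b_1$ from $a_2b_2$, and only $\tau_4$ separates $u_2a_3$ from $a_1b_1$. Finally, a matching edge ending in row $i$ and the inner edge of row $i$ share a vertex, so nothing is required of them. The order $\tau_2$ has not been used.

It is needed for the next step. There the rows are copies of the 9-cycle, and we want each of the four readings to induce the corresponding order $\tau_j$ on every row. The last case is now a real one: the matching edge ending at a vertex $v$ of some row must be separated from every edge $xy$ of the same row with $v\notin\{x,y\}$. In a column reading the matching edge stays inside the column of $v$, so the two edges are separated exactly when $v$ is not between $x$ and $y$. In a row reading the matching edge has an end in row $0$, ahead of the whole row, so the two edges are separated exactly when $v$ precedes both $x$ and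 $y$. Pairwise suitability is therefore too weak an induction hypothesis. We must also know that for every edge $xy$ and every further vertex $v$, either $v$ is not between $x$ and $y$ in one of the first two orders, or $v$ precedes $x$ and $y$ in one of the last two.

The critical case is a matching edge and a third vertex of its column. Take $v=a_1$ and $xy=u_1a_2$. The vertex $a_1$ follows $u_1$ in $\tau_3$ and $\tau_4$, and it lies between $u_1$ and $a_2$ in $\tau_1$. Only $\tau_2$, which reads the column upward, moves $a_1$ out of the way. For $v=a_2$ and $xy=u_1a_1$ only $\tau_1$ does.

The second column reading has a price. Since $\tau_1\ne\tau_2$, at the next step the columns must carry two different orders, and each set $S$ must be matched to its row by a bijection that respects both. For the 9-cycle the pigeonhole principle produced a monochromatic $S$; from now on we need a monochromatic set with a prescribed pattern in two orders.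

\section{Four orders: proof of Theorem~\ref{thm:four}}\label{sec:four}

\subsection{Monochromatic copies of bi-ordered sets}

A \emph{bi-ordered set} is a finite set with an ordered pair $(<_1,<_2)$ of linear orders. A \emph{copy} of a bi-ordered set $P$ in a bi-ordered set $I$ is a subset $S\subseteq I$ for which there is a bijection $\varphi_S:P\to S$ preserving both orders. This bijection is unique, since it must send the $i$th element of $P$ in $<_1$ to the $i$th element of $S$ in $<_1$. The \emph{lexicographic product} of bi-ordered sets $P$ and $R$ is the set $P\times R$ with $(p,s)<_j(p',s')$ if $p<_jp'$, or $p=p'$ and $s<_js'$, for $j=1,2$. Each fiber $\{p\}\times R$ is a copy of $R$, and points from different fibers compare as their first coordinates do. An \emph{$r$-coloring} of a set is an arbitrary map to a set of $r$ colors.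

\begin{lemma}\label{lem:ramsey}
For every bi-ordered set $P$ and every $r\ge1$ there is a bi-ordered set $Q$ such that every $r$-coloring of $Q$ contains a monochromatic copy of $P$.
\end{lemma}

\begin{proof}
We use induction on $r$. For $r=1$ take $Q=P$. For $r\ge2$ let $Q'$ work for $r-1$ colors, let $Q=P\times Q'$ be the lexicographic product, and color $Q$ with colors $1,\dots,r$. If every fiber $\{p\}\times Q'$ contains a point of color $r$, choose one such point in each fiber; the chosen points form a copy of $P$ in color $r$. Otherwise some fiber uses at most $r-1$ colors. It is a copy of $Q'$, so it contains a monochromatic copy of $P$.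
\end{proof}

\subsection{Good systems and the inductive step}

A vertex $v$ is \emph{between} $x$ and $y$ in an order if one of $x,y$ precedes $v$ and the other follows it. The induction hypothesis found in Section~\ref{sec:example} is the following.

\begin{definition}\label{def:good}
A sequence $(\sigma_1,\sigma_2,\sigma_3,\sigma_4)$ of orders of $V(G)$ is a \emph{good system} for $G$ if
\begin{enumerate}
\item[(G1)] it is pairwise suitable for $G$, and
\item[(G2)] for every edge $xy$ and every vertex $v\notin\{x,y\}$ at least one of the following holds: $v$ is not between $x$ and $y$ in $\sigma_1$; $v$ is not between $x$ and $y$ in $\sigma_2$; $v$ precedes both $x$ and $y$ in $\sigma_3$; $v$ precedes both $x$ and $y$ in $\sigma_4$.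
\end{enumerate}
\end{definition}

Let $G=(V,E)$ have a good system $(\sigma_1,\dots,\sigma_4)$, and let $P$ be the bi-ordered set $(V,\sigma_1,\sigma_2)$. Let $I$ be a bi-ordered set with orders $<_1,<_2$, let $\mathcal S=\{S_1,\dots,S_t\}$ be any family of copies of $P$ in $I$, and write $\varphi_i=\varphi_{S_i}$. We allow an arbitrary family because Section~\ref{sec:girth} will use a sparse one. Define the graph $G'=G'(I,\mathcal S)$ on the vertex set $I\cup(V\times\{1,\dots,t\})$ with
\begin{itemize}
\item \emph{inner edges} $(x,i)(y,i)$ for $xy\in E$ and $1\le i\le t$, and
\item \emph{matching edges} $\varphi_i(x)\,(x,i)$ for $x\in V$ and $1\le i\le t$.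
\end{itemize}
We call $I$ \emph{row $0$} and $V\times\{i\}$ \emph{row $i$}. Row $0$ is an independent set, row $i\ge1$ induces a copy $G_i$ of $G$, and no edge joins two different rows $i,j\ge1$. For $u\in I$ the \emph{column} of $u$ is
\[
J_u=\{u\}\cup\{(x,i):\varphi_i(x)=u\}.
\]
The columns partition $V(G')$. A column contains at most one vertex of each row, since $\varphi_i$ is injective, and both ends of a matching edge at $u$ lie in $J_u$.

\begin{lemma}\label{lem:chi}
If $\chi(G)\ge m$ and every $m$-coloring of $I$ makes some member of $\mathcal S$ monochromatic, then $\chi(G')\ge m+1$.
\end{lemma}

\begin{proof}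
Suppose that $G'$ has a proper coloring with $m$ colors. Some $S_i$ is monochromatic, of color $\alpha$ say. Each vertex $(x,i)$ is adjacent to $\varphi_i(x)\in S_i$, so it does not have color $\alpha$. Hence $G_i$, which is isomorphic to $G$, is properly colored with $m-1$ colors, a contradiction.
\end{proof}

Define four orders of $V(G')$.
\begin{itemize}
\item $\tau_1$: the columns $J_u$ are consecutive blocks, arranged by $<_1$ on $I$. Inside $J_u$ first comes $u$, then the vertices $(x,i)$ in increasing order of $i$.
\item $\tau_2$: the columns $J_u$ are consecutive blocks, arranged by $<_2$ on $I$. Inside $J_u$ first comes $u$, then the vertices $(x,i)$ in decreasing order of $i$.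
\item $\tau_3$: the rows are consecutive blocks in the order $0,1,2,\dots,t$. Row $0$ is ordered arbitrarily and every other row by $\sigma_3$.
\item $\tau_4$: the rows are consecutive blocks in the order $0,t,t-1,\dots,1$. Row $0$ is ordered arbitrarily and every other row by $\sigma_4$.
\end{itemize}
Identify row $i\ge1$ with $V$ through $(x,i)\mapsto x$. Then
\begin{equation}\label{eq:restrict}
\tau_j \text{ restricted to row } i \text{ is } \sigma_j\qquad(1\le i\le t,\ 1\le j\le4).
\end{equation}
For $j=3,4$ this is the definition. For $j=1,2$, distinct vertices $(x,i)$ and $(y,i)$ lie in the distinct columns of $\varphi_i(x)$ and $\varphi_i(y)$, so $\tau_j$ compares them as $<_j$ compares $\varphi_i(x)$ and $\varphi_i(y)$, that is, as $\sigma_j$ compares $x$ and $y$. Here we use that $S_i$ is a copy of $P$ and not merely a set of the right size.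

\begin{lemma}\label{lem:good}
The sequence $(\tau_1,\tau_2,\tau_3,\tau_4)$ is a good system for $G'$.
\end{lemma}

\begin{proof}
\emph{Condition} (G1). Consider two disjoint edges of $G'$.
\begin{enumerate}
\item[(a)] \emph{Two inner edges in the same row.} By (G1) for $G$ some $\sigma_j$ separates the corresponding edges of $G$, and by \eqref{eq:restrict} $\tau_j$ separates the given ones.
\item[(b)] \emph{Two inner edges in different rows.} Rows are blocks of $\tau_3$, so $\tau_3$ separates them.
\item[(c)] \emph{Two matching edges.} Being disjoint, they have different ends $u\ne w$ in $I$, so they lie in the different columns $J_u$ and $J_w$. Columns are blocks of $\tau_1$.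
\item[(d)] \emph{A matching edge $u\,(v,i)$ and an inner edge in row $j\ne i$.} If $i<j$, then rows $0$ and $i$ precede row $j$ in $\tau_3$. If $i>j$, they precede row $j$ in $\tau_4$.
\item[(e)] \emph{A matching edge $u\,(v,i)$ and an inner edge $(x,i)(y,i)$ with $v\notin\{x,y\}$.} We apply (G2) for $G$ to $v$ and $xy$. Suppose first that $v$ is not between $x$ and $y$ in $\sigma_j$ with $j\in\{1,2\}$. Then $u=\varphi_i(v)$ precedes both or follows both of $\varphi_i(x),\varphi_i(y)$ in $<_j$, so in $\tau_j$ the block $J_u$ precedes both or follows both of the blocks $J_{\varphi_i(x)},J_{\varphi_i(y)}$. The matching edge lies in $J_u$ and the ends of the inner edge lie in the other two blocks, so $\tau_j$ separates the edges. Suppose next that $v$ precedes $x$ and $y$ in $\sigma_j$ with $j\in\{3,4\}$. In $\tau_j$ the vertex $(v,i)$ precedes $(x,i)$ and $(y,i)$ by \eqref{eq:restrict}, and $u$ precedes them because row $0$ comes first.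
\end{enumerate}

\emph{Condition} (G2). Let $e$ be an edge of $G'$ and $z\notin e$ a vertex.
\begin{enumerate}
\item[(f)] \emph{$e$ is inner in row $i$ and $z$ is in row $i$.} Each of the four alternatives in (G2) concerns only the relative order of $z$ and the ends of $e$, so by \eqref{eq:restrict} the alternative that holds in $G$ holds in $G'$.
\item[(g)] \emph{$e$ is inner and $z\in I$.} Then $z$ precedes both ends of $e$ in $\tau_3$.
\item[(h)] \emph{$e$ is inner in row $i$ and $z$ is in row $j\notin\{0,i\}$.} Then $z$ precedes both ends of $e$ in $\tau_3$ if $j<i$, and in $\tau_4$ if $j>i$.
\item[(i)] \emph{$e\subseteq J_u$ is a matching edge and $z\notin J_u$.} As $J_u$ is a block of $\tau_1$, the vertex $z$ is not between the ends of $e$ in $\tau_1$.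
\item[(j)] \emph{$e=u\,(x,i)$ is a matching edge and $z\in J_u$.} Then $z=(y,j)$ with $j\ne i$, because $J_u$ has only one vertex in row $0$ and only one in row $i$. The vertex $u$ is first in $J_u$ in both $\tau_1$ and $\tau_2$. If $j>i$, then $z$ follows both ends of $e$ in $\tau_1$, and if $j<i$, then $z$ follows both ends of $e$ in $\tau_2$. In either case $z$ is not between them.
\end{enumerate}
These cases are exhaustive, so both conditions hold.
\end{proof}

In the verification of (G1), condition (G2) for $G$ enters only in case (e). The opposite directions of $\tau_3$ and $\tau_4$ are used in (d) and (h), and those of $\tau_1$ and $\tau_2$ in (j).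

\begin{proof}[Proof of Theorem~\ref{thm:four}]
We show by induction on $m$ that there is a graph with a good system and chromatic number at least $m$; by (G1) and (P1) its separation dimension is at most $4$. For $m=2$ take $K_2$ with any four orders. It has no two disjoint edges and no vertex outside its edge, so (G1) and (G2) hold vacuously. Let $G$ have a good system $(\sigma_1,\dots,\sigma_4)$ and $\chi(G)\ge m$. Apply Lemma~\ref{lem:ramsey} to $P=(V(G),\sigma_1,\sigma_2)$ with $r=m$, let $I=Q$, and let $\mathcal S$ be the family of all copies of $P$ in $Q$. Then $G'(I,\mathcal S)$ has a good system by Lemma~\ref{lem:good} and chromatic number at least $m+1$ by Lemma~\ref{lem:chi}.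
\end{proof}

\section{Three orders: proof of Theorem~\ref{thm:three}}\label{sec:three}

We bound the number of edges. Degrees themselves cannot be bounded, since stars have separation dimension $0$. Instead we orient the edges and charge each edge either to its head or to its tail in such a way that every vertex is charged a bounded number of times.

\begin{proposition}\label{prop:edges}
If $G$ has $n$ vertices and $\pi(G)\le3$, then $G$ has at most $16(n-1)$ edges.
\end{proposition}

\begin{proof}
By (P1) there is a pairwise suitable sequence $\sigma_1,\sigma_2,\sigma_3$. Orient each edge forward in $\sigma_1$. The edges fall into four types, according to whether they go forward or backward in $\sigma_2$ and in $\sigma_3$. Fix a type and let $H$ be the graph on $V(G)$ formed by the edges of this type; it suffices to show that $H$ has at most $4(n-1)$ edges. By (P3) we may reverse $\sigma_2$ or $\sigma_3$ or both so that all edges of $H$ go forward in all three orders. Writing $x^k$ for the position of a vertex $x$ in $\sigma_k$, we have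
\begin{equation}\label{eq:forward}
u^k<v^k\quad\text{for every edge } u\to v \text{ of } H \text{ and } k=1,2,3.
\end{equation}

For each vertex $v$ with an in-edge in $H$ and each $j\in\{1,2,3\}$, \emph{mark} the in-edge $b\to v$ for which $b^j$ is smallest. In geometric terms, among the boxes with upper corner $v$ we mark the one that reaches farthest down along the $j$th axis. Each vertex has at most three marked in-edges and the first vertex of $\sigma_1$ has no in-edge, so at most $3(n-1)$ edges are marked. An unmarked edge $u\to v$ is outreached, along every axis, by another edge entering $v$. These other edges have to be separated from all other edges leaving $u$, and this is the constraint that we exploit.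

We claim that each vertex $u$ has at most one unmarked out-edge. Suppose that $u\to v$ and $u\to w$ are unmarked and $v\ne w$. Let
\[
K=\{k\in\{1,2,3\}:w^k<v^k\}.
\]
Fix $j\in\{1,2,3\}$, and let $b\to v$ be the in-edge of $v$ marked for $j$. As $u\to v$ is unmarked, $b\ne u$ and $b^j<u^j$. By \eqref{eq:forward}, $b^j<u^j<w^j$, so $b\ne w$. Thus $bv$ and $uw$ are disjoint edges, and some $\sigma_k$ separates them. Since $u^k<v^k$, the edge $bv$ cannot precede $uw$ in $\sigma_k$. So $uw$ precedes $bv$, and in particular $w^k<b^k$. This has two consequences: $k\ne j$ because $b^j<w^j$, and $k\in K$ because $w^k<b^k<v^k$. Hence for each $j$ the set $K$ has an element different from $j$. It follows that $K$ is nonempty, and choosing $j\in K$ gives $|K|\ge2$. Exchanging $v$ and $w$ replaces $K$ by $\{k:v^k<w^k\}=\{1,2,3\}\setminus K$, so this set also has at least two elements. A three-element set has no two disjoint two-element subsets, and the claim follows.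

The last vertex of $\sigma_1$ has no out-edge, so at most $n-1$ edges are unmarked, and $H$ has at most $3(n-1)+(n-1)=4(n-1)$ edges.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
We prove $\chi(G)\le32$ by induction on the number $n$ of vertices; the case $n=1$ is trivial. By Proposition~\ref{prop:edges} the average degree of $G$ is at most $32(n-1)/n<32$, so some vertex $v$ has degree at most $31$. By (P2), $\pi(G-v)\le3$, so $G-v$ has a proper coloring with $32$ colors, and one of these colors does not appear on a neighbor of $v$. The supremum in the theorem is therefore at most $32$ for $k\le3$, and it is infinite for $k\ge4$ by Theorem~\ref{thm:four}.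
\end{proof}

\begin{remark}\label{rem:split}
Apart from the constants, the number three is used only at the end of the claim. With four orders the same argument shows that $K$ and its complement have at least two elements each, which is no contradiction: it says that $|K|=2$. This is the pattern built into the construction of Section~\ref{sec:four}. A vertex $u\in I$ precedes its neighbors in all four orders, and two neighbors $(x,i)$ and $(y,j)$ of $u$ with $i<j$ appear in this order in $\tau_1$ and $\tau_3$ and in the opposite order in $\tau_2$ and $\tau_4$.
\end{remark}

\section{Large girth: proof of Theorem~\ref{thm:girth}}\label{sec:girth}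

A cycle of $G'(I,\mathcal S)$ either stays in one copy of $G$ or travels from copy to copy through vertices of $I$. Cycles of the second kind are governed by how the members of $\mathcal S$ intersect. Regard $\mathcal S$ as a hypergraph on the vertex set $I$. A \emph{Berge cycle} of length $\ell\ge2$ in $\mathcal S$ consists of distinct vertices $v_1,\dots,v_\ell\in I$ and distinct members $T_1,\dots,T_\ell\in\mathcal S$ with $v_i,v_{i+1}\in T_i$ for all $i$, indices taken modulo $\ell$. For example, a Berge cycle of length $2$ is given by two members sharing two points, and the three pairs in Section~\ref{sec:example} form a Berge cycle of length $3$.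

\begin{lemma}\label{lem:cycles}
If $G$ has girth greater than $g$ and $\mathcal S$ has no Berge cycle of length at most $g$, then $G'(I,\mathcal S)$ has girth greater than $g$.
\end{lemma}

\begin{proof}
Suppose that $Z$ is a cycle of $G'$ of length at most $g$. It is not contained in a single copy $G_i$, by the girth of $G$. There are no edges between different copies, so $Z$ meets $I$. Let $v_1,\dots,v_\ell$ be the vertices of $Z$ in $I$ in cyclic order; they are distinct, and $\ell\le g$. Since $I$ is independent, the part of $Z$ strictly between $v_i$ and $v_{i+1}$ is a nonempty path that avoids $I$, so it lies in a single copy of $G$. Let $T_i\in\mathcal S$ be the member to which this copy is matched. The path is joined to $v_i$ and to $v_{i+1}$ by matching edges, so $v_i,v_{i+1}\in T_i$. A vertex of $I$ has at most one neighbor in each copy, so the two edges of $Z$ at $v_i$ lead to different copies: $T_{i-1}\ne T_i$ for all $i$ modulo $\ell$. In particular $\ell\ge2$.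

If $T_1,\dots,T_\ell$ are distinct, they form with $v_1,\dots,v_\ell$ a Berge cycle of length $\ell\le g$. Otherwise choose $1\le i<j\le\ell$ with $T_i=T_j$ and $j-i$ as small as possible. Then $j-i\ge2$, and $T_{i+1},\dots,T_j$ are distinct by minimality. We have $v_s,v_{s+1}\in T_s$ for $i<s<j$, and $T_j=T_i$ contains both $v_j$ and $v_{i+1}$. So $v_{i+1},\dots,v_j$ and $T_{i+1},\dots,T_j$ form a Berge cycle of length $j-i<g$. Both cases contradict the hypothesis on $\mathcal S$.
\end{proof}

\begin{remark}\label{rem:six}
For any family $\mathcal S$, a cycle of $G'$ that meets $I$ has length at least $3\ell\ge6$: a vertex $(x,i)$ has only one neighbor in $I$, so each of the $\ell$ paths in the proof has at least two vertices. By induction, the graphs constructed in Section~\ref{sec:four} already have girth at least $6$.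
\end{remark}

To go further we need a family of copies that is rich enough to contain a monochromatic member in every coloring but has no short Berge cycle. We replace each point of the set $Q$ of Lemma~\ref{lem:ramsey} by $N$ clones and keep a sparse random selection of the resulting copies of $P$. Two standard estimates are used. Markov's inequality states that $\Pr(X\ge a)\le \mathbb E[X]/a$ for a nonnegative random variable $X$ and $a>0$. Chernoff's bound states that a binomial random variable $X$ with mean $\mu$ satisfies $\Pr(X\le\mu/2)\le e^{-\mu/8}$.

\begin{lemma}\label{lem:sparse}
Let $P$ be a bi-ordered set with $n\ge2$ elements, and let $r\ge1$ and $g\ge2$. There are a bi-ordered set $I$ and a family $\mathcal S$ of copies of $P$ in $I$ such that every $r$-coloring of $I$ makes some member of $\mathcal S$ monochromatic, and $\mathcal S$ has no Berge cycle of length at most $g$.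
\end{lemma}

\begin{proof}
Let $Q$ be as in Lemma~\ref{lem:ramsey}, let $\mathcal Q$ be the set of all copies of $P$ in $Q$, and put $q=|Q|$ and $D=|\mathcal Q|$; these numbers are at least $1$ and do not depend on the large integer $N$ chosen below. Let $I=Q\times[N]$ be the lexicographic product, where $[N]=\{1,\dots,N\}$ carries its natural order twice. For $S=\{s_1,\dots,s_n\}\in\mathcal Q$, a \emph{transversal} of $S$ is a set $\{(s_1,a_1),\dots,(s_n,a_n)\}$ with $a_1,\dots,a_n\in[N]$. Its points compare as their first coordinates do, so it is a copy of $P$ in $I$. A \emph{box} is a set $\bigcup_{i=1}^n\{s_i\}\times A_i$ with $\{s_1,\dots,s_n\}\in\mathcal Q$ and $A_i\subseteq[N]$, $|A_i|\ge N/r$ for all $i$.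

\emph{It suffices that every box contains a member of $\mathcal S$.} Given an $r$-coloring of $I$, assign to each $s\in Q$ a color that occurs at least $N/r$ times in $\{s\}\times[N]$. By the choice of $Q$, some $\{s_1,\dots,s_n\}\in\mathcal Q$ is monochromatic for this coloring of $Q$, of color $\alpha$ say. The sets $A_i=\{a\in[N]:(s_i,a)\text{ has color }\alpha\}$ define a box all of whose points have color $\alpha$, and a member of $\mathcal S$ inside it is monochromatic.

\emph{The random family.} Choose each transversal, over all $S\in\mathcal Q$, independently with probability
\[
p=N^{1-n+\varepsilon},\qquad \varepsilon=\frac1{2g}.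
\]
Since $n\ge2$ and $\varepsilon<1$, we have $p\le1$. The value of $p$ balances two demands. Up to constant factors, a box contains $N^np$ chosen transversals on average, and this must be much larger than $N$ because the number of boxes is exponential in $N$. The expected number of Berge cycles of length $\ell$ is of order at most $(N^{n-1}p)^\ell$, and this must be much smaller than $N^np$ so that the short cycles can be destroyed without emptying a box.

\emph{Short cycles.} Two distinct points of $I$ lie in at most $DN^{n-2}$ transversals: in none if they have the same first coordinate, and otherwise we choose $S\in\mathcal Q$ and the remaining $n-2$ second coordinates. For $2\le\ell\le g$ there are at most $(qN)^\ell$ choices of $v_1,\dots,v_\ell$ and then at most $(DN^{n-2})^\ell$ choices of distinct transversals $T_1,\dots,T_\ell$ with $v_i,v_{i+1}\in T_i$. All $\ell$ of them are chosen with probability $p^\ell$. The expected number of Berge cycles of length $\ell$ among the chosen transversals is therefore at most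
\[
(qN)^\ell(DN^{n-2})^\ell p^\ell=(qD)^\ell N^{\varepsilon\ell}\le(qD)^gN^{1/2}.
\]
Put $C=2g(qD)^g$. Summing over $\ell$ bounds the expected number of Berge cycles of length at most $g$ by $\frac12CN^{1/2}$, so by Markov's inequality there are at most $CN^{1/2}$ of them with probability at least $1/2$.

\emph{Boxes.} A box with sides $A_1,\dots,A_n$ contains $|A_1|\cdots|A_n|\ge(N/r)^n$ transversals. The number of chosen ones is binomial with mean $\mu\ge(N/r)^np=r^{-n}N^{1+\varepsilon}$, and by Chernoff's bound it is at most $\mu/2$ with probability at most $e^{-\mu/8}$. There are at most $D2^{nN}$ boxes. So the probability that some box contains at most $\frac12r^{-n}N^{1+\varepsilon}$ chosen transversals is at most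
\[
D\,2^{nN}\exp\bigl(-\tfrac18r^{-n}N^{1+\varepsilon}\bigr),
\]
which tends to $0$ as $N\to\infty$ because $\varepsilon>0$.

\emph{Deletion.} Take $N$ so large that this probability is less than $1/2$ and $\frac12r^{-n}N^{1+\varepsilon}>CN^{1/2}$. Then some outcome has at most $CN^{1/2}$ Berge cycles of length at most $g$ and more than $CN^{1/2}$ chosen transversals in every box. Delete one transversal from each of these cycles and let $\mathcal S$ be the family of the remaining ones. It has no Berge cycle of length at most $g$, and every box still contains a member of $\mathcal S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:girth}]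
We may assume $g\ge2$. We show by induction on $m$ that there is a graph with at least two vertices, a good system, chromatic number at least $m$ and girth greater than $g$. For $m=2$ take $K_2$, which has no cycle. Given such a graph $G$ for $m$, with good system $(\sigma_1,\dots,\sigma_4)$, apply Lemma~\ref{lem:sparse} to $P=(V(G),\sigma_1,\sigma_2)$ with $r=m$. The graph $G'(I,\mathcal S)$ has a good system by Lemma~\ref{lem:good}, chromatic number at least $m+1$ by Lemma~\ref{lem:chi}, and girth greater than $g$ by Lemma~\ref{lem:cycles}.

This gives a graph with $\pi\le4$, $\chi\ge m$ and girth greater than $g$. Delete its vertices one at a time until one vertex is left. A deletion lowers $\chi$ by at most one, since the deleted vertex can be given a new color; it does not increase $\pi$, by (P2), and it does not decrease the girth. The chromatic number starts at a value at least $m$ and ends at $1$, so some graph $G$ in the sequence has $\chi(G)=m$. If $m\ge33$, Theorem~\ref{thm:three} gives $\pi(G)\ge4$, and hence $\pi(G)=4$.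
\end{proof}

\section{Prescribing both parameters: proof of Theorem~\ref{thm:indep}}\label{sec:indep}

We take the disjoint union of a graph with large $\chi$ and small $\pi$ and a bipartite graph with large $\pi$. Lemma~\ref{lem:halving} provides bipartite graphs with $\pi\ge k$. To obtain the value $k$ exactly we delete edges, and we need to know that $\pi$ cannot skip a value on the way down.

\begin{lemma}\label{lem:edge}
For every edge $e$ of $G$ we have $\pi(G)\le\pi(G-e)+1$. Consequently, for every $k\ge1$ there is a bipartite graph $B_k$ with $\pi(B_k)=k$.
\end{lemma}

\begin{proof}
Let $e=uv$. A smallest pairwise suitable family for $G-e$ separates all pairs of disjoint edges of $G$ other than those involving $e$. Add an order that begins with $u,v$; it separates $e$ from every edge disjoint from $e$. For the second statement, start from $K_{N,N}$ with $N=2^k$, which has $\pi\ge k$ by Lemma~\ref{lem:halving}, and delete edges one at a time until none remains. All graphs in the sequence are bipartite, the last has $\pi=0$, and $\pi$ drops by at most one in each step. So the value $k$ is attained.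
\end{proof}

\begin{lemma}\label{lem:union}
If $k=\max(\pi(G),\pi(H))\ge1$, then the disjoint union satisfies $\pi(G\sqcup H)=k$.
\end{lemma}

\begin{proof}
The inequality $\pi(G\sqcup H)\ge k$ is (P2). For the other direction, (P1) gives pairwise suitable sequences $\sigma_1,\dots,\sigma_k$ for $G$ and $\rho_1,\dots,\rho_k$ for $H$. Let the $j$th order of $V(G)\sqcup V(H)$ be $\sigma_j$ followed by $\rho_j$. Two disjoint edges in the same part are separated as before, and an edge of $G$ precedes every edge of $H$ in the first order, which exists because $k\ge1$.
\end{proof}

The hypothesis $k\ge1$ cannot be dropped: $\pi(K_2)=0$, while $\pi(K_2\sqcup K_2)=1$.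

\begin{proof}[Proof of Theorem~\ref{thm:indep}]
Let $m\ge2$ and $k\ge4$. By Theorem~\ref{thm:girth} there is a graph $G$ with $\pi(G)\le4$ and $\chi(G)=m$. Let $B_k$ be as in Lemma~\ref{lem:edge}. Since $\chi(B_k)\le2\le m$, we have $\chi(G\sqcup B_k)=m$. Since $\pi(G)\le4\le k$, Lemma~\ref{lem:union} gives $\pi(G\sqcup B_k)=\max(\pi(G),k)=k$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCMR}
Manu Basavaraju, L. Sunil Chandran, Rogers Mathew, Deepak Rajendraprasad,
\emph{Pairwise Suitable Family of Permutations and Boxicity},
arXiv:1212.6756 (2012).

\bibitem{SW}
Scott and Wood,
\emph{Separation dimension and degree}.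

\end{thebibliography}
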